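\title{Minimizing the maximum of $N$ convex functions:\\ a first-order method that matches the lower bound}


\begin{abstract}
Let $f_1,\dots,f_N$ be convex, $1$-Lipschitz and $L_g$-smooth functions on $\mathbb R^d$, where $L_g=\infty$ is allowed, and suppose that $\max_i f_i$ has a minimizer in the unit ball. An oracle returns the value and a subgradient of one $f_i$ at one point. Carmon, Jambulapati, Jin and Sidford conjectured that their lower bound $\Omega\big(N[\epsilon^{-2/3}\wedge(L_g/\epsilon)^{1/3}]+[\epsilon^{-2}\wedge(NL_g/\epsilon)^{1/2}]\big)$ on the number of queries needed to find an $\epsilon$-suboptimal point is optimal. We prove this, up to polylogarithmic factors, for all $N$, all $L_g\in(0,\infty]$ and all $0<\epsilon<1\wedge L_g$. The method is an accelerated proximal point iteration with a fixed geometric schedule, whose proximal steps are computed inside $\tilde O(r^{-2/3})$ balls of radius $r$. In the smooth case each ball problem is reduced to a few finite-sum problems; in the nonsmooth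 case it is solved with stochastic subgradients whose noise enters the potential with mean zero.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $N\in\mathbb N$, $L_g\in(0,\infty]$ and $0<\epsilon<1\wedge L_g$, where $a\wedge b=\min\{a,b\}$. Let $f_1,\dots,f_N:\mathbb R^d\to\mathbb R$ be convex, $1$-Lipschitz and $L_g$-smooth. The last condition means that $\nabla f_i$ is $L_g$-Lipschitz, and it is void when $L_g=\infty$. We want to minimize
\[
F_{\max}(x)=\max_{1\le i\le N}f_i(x),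
\]
assuming that it has a minimizer $x^\star$ of Euclidean norm at most $1$. An algorithm, possibly randomized, sees the functions only through an oracle: a \emph{query} $(i,x)$ returns $f_i(x)$ and a subgradient $\nabla f_i(x)$. The goal is a point $x$ with $F_{\max}(x)-F_{\max}(x^\star)\le\epsilon$, the cost is the number of queries, and the bounds should not depend on $d$.

Carmon, Jambulapati, Jin and Sidford \cite{CJJS} give the following lower bound. For any algorithm there is such an instance, posed on the unit Euclidean ball, in dimension $d=O\big((\epsilon^{-2}\wedge L_g\epsilon^{-1})\log\frac{N(1\wedge L_g)}{\epsilon}\big)$, for which with probability at least $1/2$ none of the first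
\[
\Omega\Big(N\big[\epsilon^{-2/3}\wedge(L_g/\epsilon)^{1/3}\big]+\big[\epsilon^{-2}\wedge(NL_g/\epsilon)^{1/2}\big]\Big)
\]
queries is $\epsilon$-suboptimal. In the smooth regime $L_g=O(\epsilon^{-1})$ this reads $\Omega(NL_g^{1/3}\epsilon^{-1/3}+\sqrt{NL_g/\epsilon})$, and in the nonsmooth regime $\epsilon^{-1}=O(L_g)$ it reads $\Omega(N\epsilon^{-2/3}+[\epsilon^{-2}\wedge\sqrt{NL_g/\epsilon}])$. They conjecture that ``our lower bound is in fact optimal in both smoothness regimes''. We prove the conjecture up to polylogarithmic factors, in a form that covers both the unconstrained problem and the problem on the ball.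

An \emph{instance} consists of functions $f_i$ as above and a closed convex set $X\subseteq\mathbb R^d$ with $0\in X$, known to the algorithm, such that $F_{\max}$ has a minimizer $x^\star$ over $X$ with $\|x^\star\|\le1$. The case $X=\mathbb R^d$ is the problem stated above.

\begin{theorem}\label{thm:main}
Let $N\in\mathbb N$, $L_g\in(0,\infty]$ and $0<\epsilon<1\wedge L_g$. There is a randomized method which, for every instance, with probability at least $2/3$ outputs $x\in X$ with $F_{\max}(x)-\min_XF_{\max}\le\epsilon$, using at most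
\begin{equation}\label{eq:bound}
\tilde O\Big(N\big[\epsilon^{-2/3}\wedge(L_g/\epsilon)^{1/3}\big]+\big[\epsilon^{-2}\wedge(NL_g/\epsilon)^{1/2}\big]\Big)
\end{equation}
queries, independently of $d$. Here $\tilde O$ hides factors polylogarithmic in $N/\epsilon$.
\end{theorem}

Only queries are counted. Computation with answers already received, including exact minimization of known convex functions, is free, and the method makes real use of this freedom.

\subsection{Reading the bound}\label{sec:reading}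

Fix a point $b$ and spend $N$ queries to learn the linearizations $\mathrm{lin}_i(x)=f_i(b)+\langle\nabla f_i(b),x-b\rangle$. On the ball of radius $\rho$ about $b$,
\begin{equation}\label{eq:linerr}
0\le f_i(x)-\mathrm{lin}_i(x)\le\min\{2\rho,\ L_g\rho^2/2\}.
\end{equation}
This explains the range of $\epsilon$. If $\epsilon\ge1$, the point $0$ is $\epsilon$-suboptimal. If $\epsilon\ge L_g$, take $b=0$ and $\rho=1$: a minimizer of $\max_i\mathrm{lin}_i$ over $X$ intersected with the unit ball is $L_g/2$-suboptimal.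

The simplest general method pays $N$ queries for each subgradient $g_t$ of $F_{\max}$ at $x_t$, found by locating a maximizing index. The iteration $x_{t+1}=\Pi_X(x_t-\epsilon g_t)$, with $\Pi_X$ the projection onto $X$, satisfies $\|x_{t+1}-x^\star\|^2\le\|x_t-x^\star\|^2-2\epsilon(F_{\max}(x_t)-F_{\max}(x^\star))+\epsilon^2$. Summing from $x_0=0$ shows that one of the first $\lceil\epsilon^{-2}\rceil$ iterates is $\epsilon$-suboptimal, at a cost of $N\lceil\epsilon^{-2}\rceil$ queries. Theorem \ref{thm:main} replaces this product by at most $N\epsilon^{-2/3}+\epsilon^{-2}$, up to logarithms. For $N=1$ the first term of \eqref{eq:bound} is at most the second, and the bound is $\epsilon^{-2}\wedge\sqrt{L_g/\epsilon}$.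

The first term has a geometric meaning. By \eqref{eq:linerr}, $N$ queries determine $F_{\max}$ up to an error of order $\epsilon$ on a ball of radius $r=\max\{\epsilon,\sqrt{\epsilon/L_g}\}$, and $r^{-2/3}=\epsilon^{-2/3}\wedge(L_g/\epsilon)^{1/3}$. So the first term is the cost of looking at all $N$ functions at $r^{-2/3}$ places. Since the minimizer may be at distance $1$ from the start, one would guess that $1/r$ balls are needed; acceleration reduces this to $r^{-2/3}$, as Section \ref{sec:accel} explains. The second term is the total work done inside the balls. The content of the theorem is that this work, summed over all $r^{-2/3}$ balls, need not exceed $\epsilon^{-2}\wedge\sqrt{NL_g/\epsilon}$.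

\subsection{Two propositions}

We treat the two values of the second term separately.

\begin{proposition}\label{prop:A}
If $L_g\le\epsilon^{-3}$, then $\tilde O\big(N[\epsilon^{-2/3}\wedge(L_g/\epsilon)^{1/3}]+\sqrt{NL_g/\epsilon}\big)$ queries suffice, with probability at least $2/3$.
\end{proposition}

\begin{proposition}\label{prop:B}
For every $L_g\in(0,\infty]$, $\tilde O(N\epsilon^{-2/3}+\epsilon^{-2})$ queries suffice, with probability at least $2/3$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:main} from the propositions]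
If $NL_g\le\epsilon^{-3}$, then $L_g\le\epsilon^{-3}$ and $\sqrt{NL_g/\epsilon}\le\epsilon^{-2}$, so Proposition \ref{prop:A} gives \eqref{eq:bound}.

If $NL_g>\epsilon^{-3}$ and $L_g\le\epsilon^{-1}$, then $(L_g/\epsilon)^{1/3}\le\epsilon^{-2/3}\le\epsilon^{-2}\le\epsilon^{-3}/L_g<N$. The first bracket in \eqref{eq:bound} is therefore $(L_g/\epsilon)^{1/3}$, and $(L_g/\epsilon)^{1/3}<N$ is equivalent to $\sqrt{NL_g/\epsilon}<N(L_g/\epsilon)^{1/3}$. Proposition \ref{prop:A} applies because $L_g\le\epsilon^{-1}\le\epsilon^{-3}$, and its bound is within a factor $2$ of the first term of \eqref{eq:bound}.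

If $NL_g>\epsilon^{-3}$ and $L_g>\epsilon^{-1}$, which includes $L_g=\infty$, then $\epsilon^{-2/3}\le(L_g/\epsilon)^{1/3}$ and $\epsilon^{-2}\le\sqrt{NL_g/\epsilon}$, so Proposition \ref{prop:B} gives \eqref{eq:bound}.
\end{proof}

\begin{remark}[General scales and confidence]
Let the $f_i$ be $L_f$-Lipschitz and $L_g$-smooth, let $x_0\in X$ with $\|x_0-x^\star\|\le R$, and let $0<\epsilon<L_fR\wedge L_gR^2$. The functions $u\mapsto f_i(x_0+Ru)/(L_fR)$ on $(X-x_0)/R$ are $1$-Lipschitz and $(L_gR/L_f)$-smooth, and the accuracy becomes $\epsilon/(L_fR)$. Theorem \ref{thm:main} gives the bound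
\[
\tilde O\Big(N\Big[\big(\tfrac{L_fR}\epsilon\big)^{2/3}\wedge\big(\tfrac{L_gR^2}\epsilon\big)^{1/3}\Big]+\Big[\big(\tfrac{L_fR}\epsilon\big)^2\wedge\big(\tfrac{NL_gR^2}\epsilon\big)^{1/2}\Big]\Big).
\]
For confidence $1-\delta$, run $O(\log\frac1\delta)$ independent copies and keep the output with the smallest $F_{\max}$, at $N$ queries per evaluation.
\end{remark}

Section \ref{sec:tools} collects the tools and replaces $F_{\max}$ by a softmax. Section \ref{sec:accel} contains the outer method common to both propositions and reduces everything to one task: minimize a strongly convex regularization of the softmax over a small ball. Sections \ref{sec:smooth} and \ref{sec:nonsmooth} solve this task in two ways and prove Propositions \ref{prop:A} and \ref{prop:B}.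

\section{Tools}\label{sec:tools}

\subsection{Conventions}

The norm is Euclidean, $B_r(b)$ is the closed ball, $\log$ is the natural logarithm, and $C$ denotes absolute constants that may change from place to place. The algorithm knows $N$, $L_g$, $\epsilon$ and $X$. The oracle is a fixed function of $(i,x)$, and $\|\nabla f_i(x)\|\le1$ because $f_i$ is $1$-Lipschitz. A run that aborts outputs $0$. We write $f(x)=(f_i(x))_{i\le N}$, $p\cdot Y=\sum_ip_iY_i$, and $\mathcal P$ for the set of probability vectors in $\mathbb R^N$ with positive entries.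

\subsection{Standard facts}

A function $h$ is \emph{$\sigma$-strongly convex} if $h-\frac\sigma2\|\cdot\|^2$ is convex; equivalently,
\begin{equation}\label{eq:sc-interp}
h((1-t)a+tb)\le(1-t)h(a)+th(b)-\tfrac\sigma2t(1-t)\|a-b\|^2,\qquad t\in[0,1].
\end{equation}
A continuous $\sigma$-strongly convex $h$ has a unique minimizer $u$ over a nonempty closed convex set $\mathcal C$, and
\begin{equation}\label{eq:sc-growth}
h(w)\ge h(u)+\tfrac\sigma2\|w-u\|^2\qquad(w\in\mathcal C).
\end{equation}
If $h$ is differentiable, then also $\langle\nabla h(u),w-u\rangle\ge0$ for $w\in\mathcal C$. The projection $\Pi_X$ is $1$-Lipschitz.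

For $p,q\in\mathcal P$ let $\mathrm{KL}(p\|q)=\sum_ip_i\log(p_i/q_i)\ge0$. Jensen's inequality applied to $\log\sum_ip_i(q_ie^{Y_i}/p_i)$ gives the Gibbs inequality
\begin{equation}\label{eq:gibbs}
p\cdot Y\le\mathrm{KL}(p\|q)+\log\sum_iq_ie^{Y_i}\qquad(Y\in\mathbb R^N).
\end{equation}

\emph{Azuma's inequality:} if $Z_1,\dots,Z_m$ are martingale differences with $|Z_j|\le b$, then $\sum_jZ_j\le b\sqrt{2m\log(1/\delta)}$ with probability at least $1-\delta$.

Finally, we use the Katyusha method for finite sums as a black box.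

\begin{theorem}[Allen-Zhu {\cite[Theorem 2.1]{AZ}}]\label{thm:katyusha}
Let $P=\frac1n\sum_{j\le n}\varphi_j+\psi$, with $\varphi_j:\mathbb R^d\to\mathbb R$ convex and $L$-smooth and $\psi$ proper, closed and $\sigma$-strongly convex. For $x_0\in\mathrm{dom}\,\psi$ and $\alpha\in(0,1)$, a randomized method obtains $x\in\mathrm{dom}\,\psi$ with $\mathbb E P(x)-\min P\le\alpha(P(x_0)-\min P)$. It uses $C(n+\sqrt{nL/\sigma})\log(C/\alpha)$ evaluations of component gradients $\nabla\varphi_j$ (full gradients included, and the number is fixed in advance) and computations involving only $\psi$.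
\end{theorem}

\subsection{The softmax}

A subgradient of $F_{\max}$ depends on a maximizing index, which can change under an arbitrarily small move of $x$. The softmax replaces the index by a distribution over indices that moves continuously. Put
\[
\tau=\frac{\epsilon}{8\log(4N)},\qquad F(x)=\tau\log\sum_ie^{f_i(x)/\tau},\qquad p_i(x)=\frac{e^{f_i(x)/\tau}}{\sum_je^{f_j(x)/\tau}},\qquad G(x)=\sum_ip_i(x)\nabla f_i(x).
\]
Then $F_{\max}\le F\le F_{\max}+\tau\log N\le F_{\max}+\epsilon/8$. From $F(u)-F(w)=\tau\log\sum_ip_i(w)e^{(f_i(u)-f_i(w))/\tau}$ we see that $F$ is $1$-Lipschitz and, by Jensen's inequality, that $F(u)-F(w)\ge p(w)\cdot(f(u)-f(w))\ge\langle G(w),u-w\rangle$. So $F$ is convex and $G(w)$ is a subgradient of $F$ at $w$; if the $f_i$ are differentiable, $\nabla F=G$. The point $x^\star$ need not minimize $F$, but for $x\in X$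
\begin{equation}\label{eq:smooth}
F(x)\ge F_{\max}(x)\ge F_{\max}(x^\star)\ge F(x^\star)-\epsilon/8,\qquad F_{\max}(x)-F_{\max}(x^\star)\le F(x)-F(x^\star)+\epsilon/8 .
\end{equation}

\section{Accelerated proximal steps and balls}\label{sec:accel}

\subsection{The schedule}

Fix $\theta\in(0,1]$ and $\bar A>1$. Let $A_k=(1+\theta)^k$, $a_k=A_{k+1}-A_k=\theta A_k$, $\lambda_k=A_{k+1}/a_k^2$, and let $T$ be the least integer with $A_T\ge\bar A$. Since $\lambda_k=(1+\theta)/(\theta^2A_k)$ and $\log(1+\theta)\ge\theta/2$, we have for $k<T$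
\begin{equation}\label{eq:sched}
\frac1{\theta^{2}}\le A_{k+1}\lambda_k\le\frac4{\theta^{2}},\qquad\frac1{A_T}\le\lambda_k\le\frac2{\theta^2},\qquad\frac1{\lambda_k}\le\theta^2A_k,\qquad A_T\le2\bar A,\qquad T\le1+\frac2\theta\log\bar A .
\end{equation}
Summing geometric series, $\sum_{k<K}A_k^2\le A_K^2/\theta$ and $\sum_{k<K}A_k^4\le A_K^4/\theta$.

The method keeps two points $x_k,z_k\in X$, with $x_0=z_0=0$. At step $k<T$ let
\[
y_k=\frac{A_kx_k+a_kz_k}{A_{k+1}}\in X,\qquad F_k(w)=F(w)+\frac{\lambda_k}2\|w-y_k\|^2,\qquad u_k=\operatorname*{arg\,min}_XF_k,\qquad d_k=\|u_k-y_k\|.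
\]
We call $u_k$ the \emph{proximal point}. By \eqref{eq:sc-growth} and the Lipschitz property, $\frac{\lambda_k}2d_k^2\le F_k(y_k)-F_k(u_k)\le d_k-\frac{\lambda_k}2d_k^2$, so
\begin{equation}\label{eq:dk}
d_k\le1/\lambda_k,\qquad F_k(y_k)-F_k(u_k)\le1/\lambda_k .
\end{equation}
Progress is measured by the potential
\[
\Phi_k=A_k\big(F(x_k)-F(x^\star)\big)+\tfrac12\|z_k-x^\star\|^2,\qquad\Phi_0\le\tfrac32,\qquad\Phi_k-\tfrac12\|z_k-x^\star\|^2\ge-A_k\epsilon/8 .
\]
The bound on $\Phi_0$ is the only place where $\|x^\star\|\le1$ is used; the last inequality is \eqref{eq:smooth}. A bound $\Phi_T\le C$ gives $F(x_T)-F(x^\star)\le C/A_T$, so $\bar A$ will be about $1/\epsilon$.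

Both analyses start from the same inequality. Let $w,g\in\mathbb R^d$ satisfy $F(u)\ge F(w)+\langle g,u-w\rangle$ for all $u\in X$. Apply this to $u=x_k$ and $u=x^\star$ with weights $A_k$ and $a_k$, and use $A_kx_k=A_{k+1}y_k-a_kz_k$:
\begin{equation}\label{eq:coupling}
A_{k+1}\big(F(w)-F(x^\star)\big)\le A_k\big(F(x_k)-F(x^\star)\big)+A_{k+1}\langle g,w-y_k\rangle+a_k\langle g,z_k-x^\star\rangle .
\end{equation}

\begin{lemma}[One step]\label{lem:step}
Let $\xi\in[0,1]$ and let $\tilde w\in X$ satisfy $\|\tilde w-u_k\|\le\xi$. Put $\tilde v=\lambda_k(y_k-\tilde w)$, $x_{k+1}=\tilde w$ and $z_{k+1}=\Pi_X(z_k-a_k\tilde v)$. Then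
\[
\Phi_{k+1}\le\Phi_k-\frac{d_k^2}{2\theta^2}+\xi\Big(2A_{k+1}+\frac2{\theta^2}+\frac2\theta\|z_k-x^\star\|\Big).
\]
\end{lemma}

\begin{proof}
Drop the index $k$ and write $+$ for $k+1$. Let $v=\lambda(y-u)$. For $w\in X$ and $t\in(0,1]$, minimality of $u$ and convexity of $F$ give $0\le F_k(u+t(w-u))-F_k(u)\le t(F(w)-F(u))-t\langle v,w-u\rangle+\frac\lambda2t^2\|w-u\|^2$. Dividing by $t$ and letting $t\to0$ shows $F(w)\ge F(u)+\langle v,w-u\rangle$. So \eqref{eq:coupling} holds for the pair $(u,v)$, and $\langle v,u-y\rangle=-\lambda d^2$. Since $\Pi_X$ is $1$-Lipschitz and fixes $x^\star$,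
\[
\tfrac12\|z_+-x^\star\|^2\le\tfrac12\|z-x^\star\|^2-a\langle\tilde v,z-x^\star\rangle+\tfrac12a^2\|\tilde v\|^2,
\]
and $a^2\|\tilde v\|^2\le a^2\lambda^2(d+\xi)^2=A_+\lambda(d+\xi)^2$ by the definition of $\lambda$. Adding, and using $F(\tilde w)\le F(u)+\xi$ and $\|\tilde v-v\|\le\lambda\xi$,
\[
\Phi_+\le\Phi-A_+\lambda d^2+\tfrac12A_+\lambda(d+\xi)^2+A_+\xi+a\lambda\xi\|z-x^\star\|.
\]
Now $A_+\lambda d\xi\le A_+\xi$ by \eqref{eq:dk}, $\frac12A_+\lambda\xi^2\le2\theta^{-2}\xi$ and $\frac12A_+\lambda d^2\ge d^2/(2\theta^2)$ by \eqref{eq:sched}, and $a\lambda=A_+/a\le2/\theta$.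
\end{proof}

\subsection{Why $r^{-2/3}$ balls}\label{sec:count}

Take $\xi=0$ and $\bar A$ of order $1/\epsilon$, and ignore logarithms. Lemma \ref{lem:step} gives $\Phi_T+\frac1{2\theta^2}\sum_kd_k^2\le\frac32$. This yields both the accuracy and, since $\Phi_T\ge-A_T\epsilon/8$, the bound $\sum_kd_k^2=O(\theta^2)$. Suppose that we can only minimize $F_k$ over balls of radius $r$. Walking from $y_k$ to $u_k$ should take about $1+d_k/r$ balls, and by the Cauchy--Schwarz inequality
\[
\sum_{k<T}\Big(1+\frac{d_k}r\Big)\le T+\frac1r\Big(T\sum_kd_k^2\Big)^{1/2}\approx\frac1\theta+\frac{\theta^{1/2}}r .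
\]
The two terms balance at $\theta=r^{2/3}$, where both equal $r^{-2/3}$. The iterates $x_k$ may travel a distance $1$, but most of it is covered by the free averaging $x_k\mapsto y_k$; only a total length $\theta^{1/2}$ has to be walked. The smallest example shows that for this schedule the count cannot be improved.

\begin{example}
Let $d=N=1$, $X=(-\infty,1]$, $F(x)=f_1(x)=-x$, $x^\star=1$, $\theta\le\frac1{16}$, and run the exact steps $x_{k+1}=u_k=\min\{y_k+1/\lambda_k,1\}$. Put $e_k=A_k(1-x_k)$, so $e_0=1$. We have $A_{k+1}(1-y_k-1/\lambda_k)=e_k+a_k(1-z_k)-a_k^2\ge e_k-a_k^2$, and the left side equals $e_{k+1}$ when it is nonnegative. By induction it is at least $1-\sum_{j\le k}\theta^2A_j^2\ge1-\theta A_{k+1}^2\ge 0$ as long as $A_{k+1}\le\theta^{-1/2}$, and then $d_k=1/\lambda_k=\theta^2A_k/(1+\theta)$. At least $\lfloor(\log2)/\theta\rfloor$ indices $k$ satisfy $\frac14\theta^{-1/2}\le A_k\le\frac12\theta^{-1/2}$, and for each of them $\frac18\theta^{3/2}\le d_k\le\frac12\theta^{3/2}$. These steps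 alone contribute order $\theta^2$ to $\sum d_k^2$ and order $\theta^{1/2}$ to $\sum d_k$. The natural radius is the length of such a step, $r=\theta^{3/2}$.
\end{example}

The same choice controls the work inside the balls. With $\theta=r^{2/3}$, \eqref{eq:sched} gives $\lambda_k^{-1/2}\le\theta\sqrt{A_k}$ and $(\lambda_kr)^{-2}\le\theta A_k^2$. A ball solver of cost $N+\sqrt{NL_g/\lambda_k}$ or $N+(\lambda_kr)^{-2}$ thus carries a factor $\theta$ in its second term, which cancels the number $1/\theta$ of balls and leaves $\sqrt{NL_g/\epsilon}$ or $\epsilon^{-2}$.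

\subsection{A proximal step from ball steps}

We make the count $1+d_k/r$ rigorous. An exact ball step from distance $\rho$ multiplies the gap in $F_k$ by at most $1-r/\rho$, so about $d/r$ steps halve it, and logarithmically many halvings suffice. There are two difficulties. An inexact step may increase the distance to $u_k$, so the tolerance must keep the total drift below $d/2$; and the method must recognize when to stop without knowing $u_k$.

Fix $k$, drop it from $\lambda,y,u,d$, and let $r>0$ and $\Gamma\ge1$. Put $\kappa=1/(128\Gamma^2)$. The \emph{ball procedure} starts at $b_0=y$. Ball step $j=0,1,\dots$ produces a point $b_{j+1}\in X\cap B_r(b_j)$, and it \emph{succeeds} if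
\[
F_k(b_{j+1})\le\min_{X\cap B_r(b_j)}F_k+\kappa\lambda r^2 .
\]
The procedure stops as soon as $\|b_{j+1}-b_j\|\le r/2$ and outputs $\hat w=b_{j+1}$.

\begin{lemma}\label{lem:balls}
Assume $\log\frac2{\lambda^2r^2}\le\Gamma$. If all ball steps succeed, the procedure stops after at most $3+4\Gamma d/r$ ball steps, $\|\hat w-u\|\le r/8$, and $u$ is the minimizer of $F_k$ over the last set $X\cap B_r(b_j)$.
\end{lemma}

\begin{proof}
Let $\hat u_j$ minimize $F_k$ over $X\cap B_r(b_j)$, and put $\rho_j=\|b_j-u\|$, $\gamma_j=F_k(b_j)-F_k(u)$. By \eqref{eq:sc-growth}, $\|b_{j+1}-\hat u_j\|\le\sqrt{2\kappa}\,r=r/(8\Gamma)\le r/8$.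

\emph{At the stop.} If step $j$ stops, then $\|\hat u_j-b_j\|\le r/2+r/8<r$. So $\hat u_j$ is a local minimizer of the convex function $F_k$ over $X$, hence $\hat u_j=u$. This proves the last two claims and shows that the procedure does not stop at a step $j$ with $\rho_j>r$.

\emph{Near $u$.} If $\rho_j\le r$, then $\hat u_j=u$ and $\rho_{j+1}\le r/8$. If step $j$ does not stop, then $\hat u_{j+1}=u$ and $\|b_{j+2}-b_{j+1}\|\le r/8+r/8$, so step $j+1$ stops. If $j_0$ is the first index with $\rho_{j_0}\le r$, at most $j_0+2$ steps are made. For $d\le r$ we have $j_0=0$; let $d>r$.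

\emph{Drift.} We claim $\langle\hat u_j-b_j,\hat u_j-u\rangle\le0$. Otherwise $\hat u_j\ne u$, and for small $t>0$ the point $\hat u_j+t(u-\hat u_j)\in X$ is closer to $b_j$ than $\hat u_j$ and, by convexity and $F_k(u)<F_k(\hat u_j)$, has a smaller value of $F_k$; this contradicts the definition of $\hat u_j$. Expanding $\rho_j^2=\|(b_j-\hat u_j)+(\hat u_j-u)\|^2$ gives $\|\hat u_j-u\|\le\rho_j$. Hence $\rho_{j+1}\le\rho_j+\frac r{8\Gamma}$ and $\rho_j\le d+\frac{jr}{8\Gamma}$.

\emph{Decrease.} If $\rho_j>r$, the point $b_j+\frac r{\rho_j}(u-b_j)$ lies in $X\cap B_r(b_j)$, and convexity gives $\gamma_{j+1}\le(1-\frac r{\rho_j})\gamma_j+\kappa\lambda r^2$. Since $\gamma_j\ge\frac\lambda2\rho_j^2\ge\frac\lambda2r\rho_j$, we have $\kappa\lambda r^2\le2\kappa\frac r{\rho_j}\gamma_j\le\frac r{2\rho_j}\gamma_j$, so $\gamma_{j+1}\le e^{-r/(2\rho_j)}\gamma_j$.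

\emph{Count.} Let $n=\lceil4\Gamma d/r\rceil$ and suppose $\rho_j>r$ for $0\le j\le n$. Then $\gamma_n\ge\frac\lambda2r^2$, and $\gamma_0\le1/\lambda$ by \eqref{eq:dk}, so $\sum_{j<n}\frac r{2\rho_j}\le\log\frac{\gamma_0}{\gamma_n}\le\log\frac2{\lambda^2r^2}\le\Gamma$. For $j\le n-1\le4\Gamma d/r$ the drift bound gives $\rho_j\le\frac32d$, so the sum is at least $\frac{nr}{3d}\ge\frac43\Gamma$, a contradiction. Thus $j_0\le n\le4\Gamma d/r+1$.
\end{proof}

The required accuracy $\kappa\lambda_kr^2$ is of order $\theta/A_k$ up to logarithms, hence of order $\theta\epsilon$ in the last steps. This is finer than the error of order $\epsilon$ in \eqref{eq:linerr}, so the $N$ queries at the center do not solve the ball problem by themselves.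

\subsection{Parameters}\label{sec:param}

From now on $\theta=r^{2/3}$, so $\theta^{1/2}/r=1/\theta=r^{-2/3}$ and $r^2/\theta^2=\theta$. In both propositions
\begin{equation}\label{eq:range}
\frac{\epsilon}{2^{15}N}\le r\le1,\qquad1<\bar A\le\frac{2^{12}}\epsilon\log\frac e\epsilon .
\end{equation}
Let $\Lambda=\log(4N/\epsilon)>1$. We have $\tau\ge\epsilon/(32N)$ because $\log(4N)\le4N$, and $A_T\le2^{13}\epsilon^{-2}$ because $\log(e/\epsilon)\le1/\epsilon$. With \eqref{eq:sched} it follows that $T\le C\Lambda/\theta$ and that $\log\frac1r$, $\log\frac1\theta$, $\log\frac1\tau$, $\log A_T$, $\log T$ and $|\log\lambda_k|$ are at most $C\Lambda$. Let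
\[
\Gamma=C_0\Lambda,\qquad J=\lceil3+4\Gamma A_T\rceil\le8\Gamma A_T,\qquad\beta=2^{21}\Gamma^5,
\]
where the absolute constant $C_0\ge1$ is chosen so that
\begin{equation}\label{eq:Gamma}
\log(24TJ)\le\Gamma,\qquad\log(2\beta A_T^2)\le\Gamma .
\end{equation}
This is possible: $\log\Gamma\le\log C_0+\Lambda$, so both left sides are at most $C_1\Lambda+5\log C_0\le(C_1+5\log C_0)\Lambda$ with $C_1$ independent of $C_0$. Since $(\lambda_kr)^{-2}\le\theta A_k^2\le A_T^2$, the hypothesis of Lemma \ref{lem:balls} holds at every step $k<T$, and $3+4\Gamma d_k/r\le J$ by \eqref{eq:dk}. Both algorithms abort if a ball procedure has not stopped after $J$ ball steps; by Lemma \ref{lem:balls} this happens only if some ball step failed. Every ball that is used is contained in $B_{Jr}(y_k)$, and at most $TJ$ ball steps are made in a run.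

\section{The smooth case}\label{sec:smooth}

In this section $L_g\le\epsilon^{-3}$; in particular the $f_i$ are continuously differentiable. Put
\[
s=\tfrac1{16},\qquad r=\max\Big\{\frac\tau{1024},\sqrt{\frac{\tau}{512L_g}}\Big\},\qquad D_i(u,w)=f_i(u)-f_i(w)-\langle\nabla f_i(w),u-w\rangle .
\]
Then $r\le1$ because $\tau<\epsilon<1\wedge L_g$, and $r\ge\tau/1024\ge\epsilon/(2^{15}N)$. By \eqref{eq:linerr} with $\rho=2r$,
\begin{equation}\label{eq:Dsmall}
0\le D_i(u,w)\le\min\{4r,2L_gr^2\}\le\tau/256=s^2\tau\qquad\text{whenever }\|u-w\|\le2r .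
\end{equation}
We write $D(u,w)=(D_i(u,w))_{i\le N}$.

\subsection{A model with frozen weights}

Fix $\lambda>0$, $y\in\mathbb R^d$, a center $b\in X$ and $\mathcal C=X\cap B_r(b)$. Let $\hat u$ minimize $F+\frac\lambda2\|\cdot-y\|^2$ over $\mathcal C$, and let $p^*=p(\hat u)$. We want $\hat u$ to high accuracy at cost about $N+\sqrt{NL_g/\lambda}$, the cost in Theorem \ref{thm:katyusha} for a finite sum. But $F$ is not a finite sum: its gradient $\sum_ip_i(w)\nabla f_i(w)$ has weights that depend on $w$. When $r$ is much larger than $\tau$ they change drastically within the ball; for $f_1(x)=x$, $f_2(x)=-x$ the ratio $p_1/p_2=e^{2x/\tau}$ ranges over $[e^{-2r/\tau},e^{2r/\tau}]$ on $[-r,r]$.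

In this example the change comes from the linear parts, which are known after $N$ queries. So take a base point $w\in\mathcal C$, let $\mathrm{lin}_i(u)=f_i(w)+\langle\nabla f_i(w),u-w\rangle$, and let $K(u)=\tau\log\sum_ie^{\mathrm{lin}_i(u)/\tau}$ and $\pi_i(u)\propto e^{\mathrm{lin}_i(u)/\tau}$. The function $K$ is convex and $1$-Lipschitz with $\nabla K(u)=\sum_i\pi_i(u)\nabla f_i(w)$, and since $f_i=\mathrm{lin}_i+D_i(\cdot,w)$,
\[
F(u)=K(u)+\tau\log\sum_i\pi_i(u)e^{D_i(u,w)/\tau}.
\]
By \eqref{eq:Dsmall} the correction lies between $\pi(u)\cdot D(u,w)$ and $(1+s^2)\,\pi(u)\cdot D(u,w)$. All the fast variation is in $K$, which costs no further queries. If in the small correction we freeze the weights at some $q\in\mathcal P$, it becomes a finite sum of smooth convex functions. The error of freezing is a product of a small vector $D$ and a change of weights, and the next lemma splits it into a small multiple of each.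

\begin{lemma}\label{lem:swap}
If $D\in[0,s^2\tau]^N$ and $p,q\in\mathcal P$, then $p\cdot D\le(1+s)\,q\cdot D+s\tau\,\mathrm{KL}(p\|q)$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:gibbs} to $Y=D/(s\tau)\in[0,s]^N$. Since $e^t\le1+t+t^2\le1+(1+s)t$ on $[0,s]$ and $\log(1+t)\le t$, we have $\log\sum_iq_ie^{Y_i}\le(1+s)\,q\cdot Y$. Multiply by $s\tau$.
\end{proof}

For $(w,q)\in\mathcal C\times\mathcal P$ define the \emph{exact step} $(w',q')$ by
\begin{equation}\label{eq:exact}
w'=\operatorname*{arg\,min}_{u\in\mathcal C}\Big\{K(u)+(1+s)\,q\cdot D(u,w)+\tfrac\lambda2\|u-y\|^2\Big\},\qquad q'=\pi(w').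
\end{equation}
The factor $1+s$ makes room for Lemma \ref{lem:swap}. To see what should contract, take $N=1$. The objective is then $f_1(u)+sD_1(u,w)+\frac\lambda2\|u-y\|^2$, and inequality \eqref{eq:key} below reads $\lambda\|w'-\hat u\|^2+(1+s)D_1(\hat u,w')+sD_1(w',w)\le sD_1(\hat u,w)$. So $D_1(\hat u,\cdot)$ shrinks by the factor $s/(1+s)$. For general $N$ the error of the weights must be tracked as well. Let
\[
\mathcal J(q)=\mathrm{KL}(p^*\|q)+\mathrm{KL}(q\|p^*)=\sum_i(q_i-p_i^*)(\log q_i-\log p_i^*),\qquad V(w,q)=\tau\mathcal J(q)+p^*\cdot D(\hat u,w).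
\]
Adding a constant to all the logarithms does not change the sum, so
\begin{equation}\label{eq:J}
\tau\mathcal J(q)=(q-p^*)\cdot(\phi-f(\hat u))\qquad\text{if }q_i\propto e^{\phi_i/\tau}.
\end{equation}

\begin{lemma}[Contraction]\label{lem:contract}
$V(w',q')\le\frac13V(w,q)$ and $\lambda\|w'-\hat u\|^2\le\frac14V(w,q)$.
\end{lemma}

\begin{proof}
The gradient of the objective in \eqref{eq:exact} at $w'$ is $\sum_iq_i'\nabla f_i(w)+(1+s)\sum_iq_i(\nabla f_i(w')-\nabla f_i(w))+\lambda(w'-y)$. Expanding the definitions gives $\langle\nabla f_i(w')-\nabla f_i(w),\hat u-w'\rangle=D_i(\hat u,w)-D_i(\hat u,w')-D_i(w',w)$. So optimality of $w'$, tested at $\hat u$, reads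
\[
0\le q'\cdot\big(\mathrm{lin}(\hat u)-\mathrm{lin}(w')\big)+(1+s)\,q\cdot\big[D(\hat u,w)-D(\hat u,w')-D(w',w)\big]+\lambda\langle w'-y,\hat u-w'\rangle .
\]
Optimality of $\hat u$, tested at $w'$, and convexity of the $f_i$ give
\[
0\le\Big\langle\sum_ip_i^*\nabla f_i(\hat u)+\lambda(\hat u-y),\,w'-\hat u\Big\rangle\le p^*\cdot\big(f(w')-f(\hat u)\big)+\lambda\langle\hat u-y,w'-\hat u\rangle .
\]
Add the two. The terms with $\lambda$ sum to $-\lambda\|w'-\hat u\|^2$. Substituting $\mathrm{lin}(\hat u)=f(\hat u)-D(\hat u,w)$ and $f(w')=\mathrm{lin}(w')+D(w',w)$ and using \eqref{eq:J} with $\phi=\mathrm{lin}(w')$,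
\[
q'\cdot\big(\mathrm{lin}(\hat u)-\mathrm{lin}(w')\big)+p^*\cdot\big(f(w')-f(\hat u)\big)=-\tau\mathcal J(q')-q'\cdot D(\hat u,w)+p^*\cdot D(w',w).
\]
Hence
\begin{multline}\label{eq:key}
\tau\mathcal J(q')+\lambda\|w'-\hat u\|^2+(1+s)\,q\cdot D(\hat u,w')+\big[(1+s)\,q-p^*\big]\cdot D(w',w)\\
\le(1+s)\,q\cdot D(\hat u,w)-q'\cdot D(\hat u,w).
\end{multline}
All points lie in $\mathcal C$, of diameter at most $2r$, so by \eqref{eq:Dsmall} Lemma \ref{lem:swap} converts every weight into $p^*$:
\begin{align*}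
\big[(1+s)\,q-p^*\big]\cdot D(w',w)&\ge-s\tau\,\mathrm{KL}(p^*\|q),\\
(1+s)\,q\cdot D(\hat u,w')&\ge p^*\cdot D(\hat u,w')-s\tau\,\mathrm{KL}(p^*\|q),\\
q\cdot D(\hat u,w)&\le(1+s)\,p^*\cdot D(\hat u,w)+s\tau\,\mathrm{KL}(q\|p^*),\\
-q'\cdot D(\hat u,w)&\le-\tfrac1{1+s}\,p^*\cdot D(\hat u,w)+\tfrac s{1+s}\tau\,\mathrm{KL}(p^*\|q').
\end{align*}
Inserting these into \eqref{eq:key},
\begin{multline*}
\tfrac1{1+s}\tau\,\mathrm{KL}(p^*\|q')+\tau\,\mathrm{KL}(q'\|p^*)+p^*\cdot D(\hat u,w')+\lambda\|w'-\hat u\|^2\\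
\le2s\tau\,\mathrm{KL}(p^*\|q)+(1+s)s\tau\,\mathrm{KL}(q\|p^*)+\big[(1+s)^2-\tfrac1{1+s}\big]\,p^*\cdot D(\hat u,w).
\end{multline*}
Since $\frac1{1+s}\ge1-s$, the last bracket is at most $3s+s^2\le4s=\frac14$, so the right side is at most $\frac14V(w,q)$. The left side is at least $\frac1{1+s}V(w',q')$ and at least $\lambda\|w'-\hat u\|^2$, and $\frac{17}{16}\cdot\frac14\le\frac13$.
\end{proof}

\subsection{The ball solver}

The contraction factor does not depend on $\lambda$, $L_g$ or $\tau$, so logarithmically many steps give any polynomial accuracy. It remains to compute each step by Theorem \ref{thm:katyusha} and to check that small errors do not destroy the contraction.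

\begin{lemma}\label{lem:solverA}
Let $\bar A$ satisfy \eqref{eq:range}, let $\lambda=\lambda_k$ for some $k<T$, let $\|b-y\|\le Jr$, let $\xi,\delta\in(0,1)$, and put $\Gamma'=\Gamma+\log\frac1\xi+\log\frac1\delta$. There is a method that always makes at most $C\Gamma'^2(N+\sqrt{NL_g/\lambda})$ queries and returns a point of $\mathcal C$ that is within distance $\xi$ of $\hat u$ with probability at least $1-\delta$.
\end{lemma}

\begin{proof}
Let
\[
C_V=4+\frac{4r}\tau+2L_gr,\qquad\eta=\min\Big\{\frac\xi2,\frac{\lambda\xi^2}{3C_V}\Big\},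
\]
and let $S$ be the least integer $\ge1$ with $3^{1-S}\le\frac12\lambda\xi^2$. By Section \ref{sec:param}, $S\le C\Gamma'$ and $\log\frac1\eta\le C\Gamma'$; the bound $\log C_V\le C\Lambda$ is the only use of the hypothesis $L_g\le\epsilon^{-3}$. Start with $w_0=b$. In iteration $t=0,\dots,S$, query all $f_i$ at $w_t$ (at $t=0$ set $q_0=p(b)$), let $(w',q')$ be the exact step from $(w_t,q_t)$, compute $w_{t+1}\in\mathcal C$ with $\|w_{t+1}-w'\|\le\eta$ as described below, and set $q_{t+1}=\pi(w_{t+1})$, where $\mathrm{lin}$ and $\pi$ are based at $w_t$. Return $w_{S+1}$. Write $V_t=V(w_t,q_t)$. By \eqref{eq:J}, $\tau\mathcal J(q_0)=(q_0-p^*)\cdot(f(b)-f(\hat u))\le2r$, so $V_0\le2r+s^2\tau\le3$.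

\emph{Effect of the error $\eta$.} We have
\[
\mathcal J(q_{t+1})-\mathcal J(q')=\sum_i(q_{t+1}-q')_i(\log q_{t+1,i}-\log p_i^*)+\sum_i(q'-p^*)_i(\log q_{t+1,i}-\log q'_i).
\]
The map $\phi\mapsto(e^{\phi_i}/\sum_je^{\phi_j})_i$ is $1$-Lipschitz from $\ell_\infty$ to $\ell_1$: its derivative at a point with image $q$ sends $h$ to $(q_i(h_i-q\cdot h))_i$, whose $\ell_1$-norm is at most the standard deviation of $h$ under $q$, hence at most $\|h\|_\infty$. As $|\mathrm{lin}_i(w_{t+1})-\mathrm{lin}_i(w')|\le\eta$, we get $\|q_{t+1}-q'\|_1\le\eta/\tau$. In the two sums the differences of logarithms may be replaced by $(\mathrm{lin}_i(w_{t+1})-f_i(\hat u))/\tau$ and $(\mathrm{lin}_i(w_{t+1})-\mathrm{lin}_i(w'))/\tau$, since they differ from these by constants. The first is at most $(\|w_{t+1}-w_t\|+\|w_t-\hat u\|)/\tau\le4r/\tau$ in absolute value, the second at most $\eta/\tau$. So $\tau(\mathcal J(q_{t+1})-\mathcal J(q'))\le\eta(4r/\tau+2)$. Next, the identity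
\[
D_i(\hat u,a)-D_i(\hat u,a')=f_i(a')-f_i(a)+\langle\nabla f_i(a),a-a'\rangle+\langle\nabla f_i(a')-\nabla f_i(a),\hat u-a'\rangle
\]
gives $|D_i(\hat u,w_{t+1})-D_i(\hat u,w')|\le\eta(2+2L_gr)$. With Lemma \ref{lem:contract}, $V_{t+1}\le\frac13V_t+C_V\eta$. Hence $V_S\le3^{1-S}+\frac32C_V\eta\le\lambda\xi^2$, and the second claim of Lemma \ref{lem:contract} gives $\|w_{S+1}-\hat u\|\le\sqrt{V_S/(4\lambda)}+\eta\le\xi$.

\emph{Computing $w_{t+1}$.} Written as an average of the $N$ functions $Nq_i(1+s)D_i$, the weighted sum could have components of smoothness $NL_g$. We split the heavy ones. Let $q=q_t$, $n_i=\lceil Nq_i\rceil\ge1$ and $n=\sum_in_i\in[N,2N]$. Then $(1+s)\,q\cdot D(\cdot,w_t)$ is the average of $n$ functions, namely $n_i$ copies of $\frac{nq_i}{n_i}(1+s)D_i(\cdot,w_t)$ for each $i$. These are convex and $2(1+s)L_g$-smooth on $\mathbb R^d$, because $nq_i/n_i\le n/N\le2$, and a component gradient costs one query. The rest of the objective, $\psi=K+\frac\lambda2\|\cdot-y\|^2$ on $\mathcal C$ and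 $+\infty$ outside, is known, closed and $\lambda$-strongly convex. Let $P$ be the objective of \eqref{eq:exact}. Since $D_i(w_t,w_t)=0\le D_i(\cdot,w_t)$ and $K$ is $1$-Lipschitz, $P(w_t)-\min P\le2r+\frac\lambda2(J+1)^2r^2$, and the logarithm of this bound is at most $C\Gamma$. Theorem \ref{thm:katyusha} with $x_0=w_t$ thus reaches expected gap $\frac\delta{S+1}\cdot\frac{\lambda\eta^2}2$ with $\log(1/\alpha)\le C\Gamma'$, that is, with $C\Gamma'(N+\sqrt{NL_g/\lambda})$ queries. By Markov's inequality and \eqref{eq:sc-growth}, its output satisfies $\|w_{t+1}-w'\|\le\eta$ with conditional probability at least $1-\frac\delta{S+1}$. A union bound over the $S+1\le C\Gamma'$ iterations finishes the proof.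
\end{proof}

\subsection{Proof of Proposition \ref{prop:A}}

Take $\bar A=4/\epsilon$, so $A_T\le8/\epsilon$. At step $k$ run the ball procedure, each ball step being a call to Lemma \ref{lem:solverA} with $y=y_k$, $\delta=1/(3TJ)$ and
\[
\xi=\min\Big\{\min_{k<T}\frac{\kappa\lambda_kr^2}{1+\lambda_kJr},\ \frac1{2T(16/\epsilon+8/\theta^2)}\Big\}<1 .
\]
By Section \ref{sec:param}, $\Gamma'\le C\Gamma$. Let $\tilde w$ be the output of the procedure, define $x_{k+1},z_{k+1}$ as in Lemma \ref{lem:step}, and output $x_T$.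

With probability at least $2/3$ all of the at most $TJ$ calls return a point $w$ with $\|w-\hat u\|\le\xi$; assume this. Such a call succeeds: since $w,\hat u\in B_{Jr}(y_k)$,
\[
F_k(w)-F_k(\hat u)\le\xi+\tfrac{\lambda_k}2\|w-\hat u\|\big(\|w-y_k\|+\|\hat u-y_k\|\big)\le\xi(1+\lambda_kJr)\le\kappa\lambda_kr^2 .
\]
By Lemma \ref{lem:balls}, the last call of step $k$ has $\hat u=u_k$, so $\|\tilde w-u_k\|\le\xi$ and Lemma \ref{lem:step} applies.

\emph{Accuracy.} If $\Phi_k\le2$, then $\|z_k-x^\star\|^2\le2(\Phi_k+A_k\epsilon/8)\le6$, and the error term in Lemma \ref{lem:step} is at most $\xi(\frac{16}\epsilon+\frac{2+2\sqrt6}{\theta^2})\le\frac1{2T}$. By induction, $\Phi_K+\frac1{2\theta^2}\sum_{k<K}d_k^2\le\frac32+\frac K{2T}\le2$ for all $K\le T$. Since $\Phi_T\ge-A_T\epsilon/8\ge-1$,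
\[
\sum_{k<T}d_k^2\le6\theta^2,\qquad F(x_T)-F(x^\star)\le\frac2{A_T}\le\frac\epsilon2,
\]
and \eqref{eq:smooth} gives $F_{\max}(x_T)-F_{\max}(x^\star)\le\frac58\epsilon$.

\emph{Queries.} By Lemma \ref{lem:balls} and the Cauchy--Schwarz inequality, the number of calls is at most
\[
\sum_{k<T}\Big(3+\frac{4\Gamma d_k}r\Big)\le3T+\frac{4\Gamma}r\sqrt{6T}\,\theta\le C\Gamma^2r^{-2/3}.
\]
Let the algorithm abort rather than exceed the middle expression. This does not happen on the event above, and it makes the query bound hold always. Each call costs at most $C\Gamma^2(N+\sqrt{NL_g/\lambda_k})$ with $\lambda_k^{-1/2}\le\theta\sqrt{8/\epsilon}$. Since $\theta r^{-2/3}=1$, the total is at most $C\Gamma^4(Nr^{-2/3}+\sqrt{NL_g/\epsilon})$. Finally $r^{-2/3}=(1024/\tau)^{2/3}\wedge(512L_g/\tau)^{1/3}$ and $1/\tau\le8\Lambda/\epsilon$. \qed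

\section{The nonsmooth case}\label{sec:nonsmooth}

In this section no smoothness is used. Take $r=\tau$ and $\bar A=\frac{2^{12}}\epsilon\log\frac e\epsilon$, which satisfy \eqref{eq:range}. All randomness is discrete (index draws and acceptance coins).

\subsection{Stochastic subgradients and their regret}

On a ball of radius $\tau$ each $e^{f_i/\tau}$ changes by a factor at most $e$, so the weights at the center can be corrected by rejection. After $N$ queries at a center $b$, a \emph{stochastic subgradient} at $w\in B_r(b)$ is produced as follows: draw $i\sim p(b)$, query $(i,w)$, accept with probability $e^{(f_i(w)-f_i(b))/\tau-1}\in[e^{-2},1]$, and repeat until acceptance; return $g=\nabla f_i(w)$. The accepted index has probability proportional to $p_i(b)e^{(f_i(w)-f_i(b))/\tau}$, so its law is $p(w)$. Thus $\mathbb Eg=G(w)$, $\|g\|\le1$, and the expected number of queries is at most $e^2$. On a ball of radius $\rho$ the same scheme would only guarantee acceptance probability $e^{-2\rho/\tau}$, which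 is why $r=\tau$ here.

Fix $k$, drop it from $\lambda$ and $y$, and let $\mathcal C=X\cap B_r(b)$. An \emph{FTRL run} (follow the regularized leader) of length $m$ on $\mathcal C$ queries all $f_i$ at $b$ and sets, for $j=1,\dots,m$,
\[
w_j=\operatorname*{arg\,min}_{\mathcal C}h_j,\qquad h_j(w)=\sum_{i<j}\langle g_i,w\rangle+\frac{j\lambda}2\|w-y\|^2,
\]
where $g_j$ is a stochastic subgradient at $w_j$. Put $\ell_j(w)=\langle g_j,w\rangle+\frac\lambda2\|w-y\|^2$, $\hat v=\frac1m\sum_jg_j$, $\bar w=\frac1m\sum_jw_j\in\mathcal C$ and $\ell=\frac1m\sum_j\ell_j=\langle\hat v,\cdot\rangle+\frac\lambda2\|\cdot-y\|^2$. The quadratic part of $\ell_j$ is known in advance and is already included in $h_j$, so only $\|g_j\|\le1$ enters the regret.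

\begin{lemma}\label{lem:ftrl}
For every outcome of the randomness and every $u\in\mathcal C$,
\begin{gather}
\frac1m\sum_j\ell_j(w_j)\le\min_{\mathcal C}\ell+\mathrm{reg},\qquad\mathrm{reg}=\frac{1+\log m}{2\lambda m},\label{eq:regret}\\
F_k(\bar w)-F_k(u)\le\min_{\mathcal C}\ell-\ell(u)+\mathrm{reg}+M(u),\qquad M(u)=\frac1m\sum_j\langle G(w_j)-g_j,w_j-u\rangle .\label{eq:online}
\end{gather}
\end{lemma}

\begin{proof}
Let $\mu_j=\min_{\mathcal C}\sum_{i\le j}\ell_i=\min_{\mathcal C}(h_j+\langle g_j,\cdot\rangle)$ and $\mu_0=0$. For $w\in\mathcal C$, \eqref{eq:sc-growth} gives $h_j(w)+\langle g_j,w\rangle\ge h_j(w_j)+\langle g_j,w_j\rangle+\frac{j\lambda}2\|w-w_j\|^2-\|w-w_j\|$, and $\frac{j\lambda}2t^2-t\ge-\frac1{2j\lambda}$. Also $h_j(w_j)=\sum_{i<j}\ell_i(w_j)+\frac\lambda2\|w_j-y\|^2\ge\mu_{j-1}+\frac\lambda2\|w_j-y\|^2$. So $\mu_j\ge\mu_{j-1}+\ell_j(w_j)-\frac1{2j\lambda}$, and summation gives \eqref{eq:regret}. By convexity, $F_k(\bar w)-F_k(u)$ is at most the average over $j$ of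
\[
\langle G(w_j),w_j-u\rangle+\tfrac\lambda2\|w_j-y\|^2-\tfrac\lambda2\|u-y\|^2=\ell_j(w_j)-\ell_j(u)+\langle G(w_j)-g_j,w_j-u\rangle,
\]
and \eqref{eq:regret} gives \eqref{eq:online}.
\end{proof}

If $u$ is determined before the run, the summands of $M(u)$ are martingale differences. All runs of step $k$ have length $m_k=\lceil\beta/(\lambda_kr)^2\rceil$. Then $m_k\le1+\beta\theta A_k^2\le2\beta A_T^2$, so $\log m_k\le\Gamma$ by \eqref{eq:Gamma}, and
\begin{equation}\label{eq:regsmall}
\mathrm{reg}\le\frac{1+\Gamma}{2\beta}\lambda r^2\le\frac{\lambda r^2}{2^{21}\Gamma^4},\qquad\frac{1}{m_k}\le\frac{\lambda^2r^2}{\beta}.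
\end{equation}

\emph{Ball steps.} Ball step $j$ is a run on $\mathcal C=X\cap B_r(b_j)$ with output $b_{j+1}=\bar w$. Let $\hat u$ minimize $F_k$ over $\mathcal C$ and let $\delta=1/(24TJ)$, so $\log\frac1\delta\le\Gamma$. The summands of $M(\hat u)$ are bounded by $2\cdot2r$. By \eqref{eq:online}, Azuma's inequality and \eqref{eq:regsmall}, with conditional probability at least $1-\delta$,
\[
F_k(\bar w)-F_k(\hat u)\le\mathrm{reg}+4r\sqrt{\frac{2\Gamma}{m_k}}\le\Big(\frac1{2^{21}\Gamma^4}+\frac1{256\Gamma^2}\Big)\lambda r^2\le\kappa\lambda r^2,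
\]
so the step succeeds.

\subsection{The update}

Lemma \ref{lem:step} is now too expensive. Its error term $2\xi\theta^{-1}\|z_k-x^\star\|$, summed over about $1/\theta$ steps, already asks for $\xi$ of order $\theta^2$. In expectation, \eqref{eq:online} and \eqref{eq:sc-growth} locate the minimizer only within about $1/(\lambda\sqrt m)$, so this would need $m\approx A_k^2$ samples per step instead of $\theta A_k^2$, and $\epsilon^{-8/3}$ in total. The remedy is to move $z_k$ along the average $\hat v$ of the sampled subgradients. The noise then enters the potential linearly, through a term of mean zero, although $\|z_k-x^\star\|$ is much larger than $r$.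

So after the ball procedure of step $k$ has returned $\hat w$, we make one \emph{final run} on $\mathcal C=X\cap B_r(\hat w)$ and set
\[
x_{k+1}=\bar w,\qquad z_{k+1}=\operatorname*{arg\,min}_{u\in X}\big\{a_k\langle\hat v,u\rangle+\tfrac12\|u-z_k\|^2\big\}=\Pi_X(z_k-a_k\hat v).
\]
A new difficulty appears. The regret bound compares with $\min_{\mathcal C}\ell$, whereas the update of $z_k$ leads to the value of $\ell$ at a point of $X$ that may lie outside $\mathcal C$. The two minima are close because $u_k$ lies deep inside the ball and nearly minimizes $\ell$ there.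

\begin{lemma}\label{lem:deep}
Let $\ell$ be continuous and $\lambda$-strongly convex, let $\mathcal C=X\cap B_r(\hat w)$, and let $u\in X$ satisfy $\|u-\hat w\|\le r/8$ and $\ell(u)\le\min_{\mathcal C}\ell+\zeta$. Then $\Delta:=\min_{\mathcal C}\ell-\min_X\ell\le\zeta^2/(\lambda r^2)$.
\end{lemma}

\begin{proof}
Note $\zeta\ge0$ since $u\in\mathcal C$. Let $u^\circ$ minimize $\ell$ over $X$. If $u^\circ\in\mathcal C$, then $\Delta=0$. Otherwise $\|u^\circ-\hat w\|>r$, and there is $t\in(0,1)$ such that $u_t=u+t(u^\circ-u)$ has $\|u_t-\hat w\|=r$. Then $u_t\in\mathcal C$ and $t\|u^\circ-u\|=\|u_t-u\|\ge\frac78r$. By \eqref{eq:sc-interp},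
\[
\min_{\mathcal C}\ell\le\ell(u_t)\le(1-t)\big(\min_{\mathcal C}\ell+\zeta\big)+t\min_X\ell-\tfrac\lambda2t(1-t)\|u^\circ-u\|^2 .
\]
With $c=\frac{49}{128}\lambda r^2$ this gives $\Delta\le\frac{1-t}t\big(\zeta-\frac ct\big)\le\frac1t\max\{\zeta-\frac ct,0\}\le\frac{\zeta^2}{4c}\le\frac{\zeta^2}{\lambda r^2}$.
\end{proof}

The proof shows that $\Delta=0$ unless $\zeta>\frac{49}{128}\lambda r^2$. The quadratic bound takes care of this rare case in expectation, using only a second moment.

Let $\mathcal F_k$ be the history up to the end of the ball procedure of step $k$, and let $I_k\in\{0,1\}$ indicate that all ball steps in steps $0,\dots,k$ succeeded, with $I_{-1}=1$ and $I_k=0$ after an abort. The algorithm does not observe $I_k$; it is an $\mathcal F_k$-measurable device of the analysis. On $\{I_k=1\}$ no abort has occurred and $\|\hat w-u_k\|\le r/8$ by Lemma \ref{lem:balls}. All iterates are bounded by deterministic constants, since $\|x_{k+1}-y_k\|\le(J+1)r$ and $\|z_{k+1}-z_k\|\le a_k$, so all expectations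 below exist.

\begin{lemma}\label{lem:stochstep}
On $\{I_k=1\}$, $\ \mathbb E[\Phi_{k+1}\mid\mathcal F_k]\le\Phi_k+4\theta-\dfrac{d_k^2}{4\theta^2}$.
\end{lemma}

\begin{proof}
Drop $k$, write $+$ for $k+1$, and let $w_j,g_j$ be those of the final run. Average \eqref{eq:coupling} over the pairs $(w_j,G(w_j))$, use $F(\bar w)\le\frac1m\sum_jF(w_j)$, and replace $G(w_j)$ by $g_j$:
\[
A_+\big(F(\bar w)-F(x^\star)\big)\le A\big(F(x)-F(x^\star)\big)+A_+\Big[\frac1m\sum_j\langle g_j,w_j\rangle-\langle\hat v,y\rangle\Big]+a\langle\hat v,z-x^\star\rangle+\mathcal N,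
\]
where $\mathcal N=\frac1m\sum_j\langle G(w_j)-g_j,A_+(w_j-y)+a(z-x^\star)\rangle$ is a sum of martingale differences, so $\mathbb E[\mathcal N\mid\mathcal F_k]=0$. Inequality \eqref{eq:sc-growth} for the problem defining $z_+$, at the point $x^\star$, gives
\[
a\langle\hat v,z_+-x^\star\rangle\le\tfrac12\|z-x^\star\|^2-\tfrac12\|z_+-x^\star\|^2-\tfrac12\|z_+-z\|^2 .
\]
Let $w^\sharp=(Ax+az_+)/A_+\in X$. Then $w^\sharp-y=\frac a{A_+}(z_+-z)$, so $a\langle\hat v,z-z_+\rangle=A_+\langle\hat v,y-w^\sharp\rangle$ and $\frac12\|z_+-z\|^2=A_+\frac\lambda2\|w^\sharp-y\|^2$. Adding,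
\[
\Phi_+\le\Phi+\mathcal N+A_+Q,\qquad Q=\frac1m\sum_j\langle g_j,w_j\rangle-\ell(w^\sharp).
\]
By \eqref{eq:regret}, by $\frac1m\sum_j\|w_j-y\|^2\ge\|\bar w-y\|^2$ and by $\ell(w^\sharp)\ge\min_X\ell$,
\[
Q\le\mathrm{reg}+\Delta-\tfrac\lambda2\|\bar w-y\|^2,\qquad\Delta=\min_{\mathcal C}\ell-\min_X\ell .
\]
The proximal point $u$ lies in $\mathcal C$ and minimizes $F_k$ over $X$, so \eqref{eq:online} gives $\ell(u)\le\min_{\mathcal C}\ell+\zeta$ with $\zeta=\mathrm{reg}+M(u)$. Lemma \ref{lem:deep} yields $\Delta\le(2\,\mathrm{reg}^2+2M(u)^2)/(\lambda r^2)$. The point $u$ is $\mathcal F_k$-measurable, and the $j$th summand of $M(u)$ has conditional second moment equal to the conditional variance of $\langle g_j,w_j-u\rangle$, which is at most $\|w_j-u\|^2\le(\frac98r)^2\le2r^2$. By orthogonality of martingale differences and \eqref{eq:regsmall}, $\mathbb E[M(u)^2\mid\mathcal F_k]\le2r^2/m\le\frac1{64}\lambda^2r^4$. Also $\mathrm{reg}\le\frac18\lambda r^2$. Hence $\mathbb E[\Delta\mid\mathcal F_k]\le\frac1{16}\lambda r^2$.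 Finally $d\le\|\bar w-y\|+\frac98r$ gives $d^2\le2\|\bar w-y\|^2+3r^2$, so
\[
\mathbb E[Q\mid\mathcal F_k]\le\big(\tfrac18+\tfrac1{16}+\tfrac34\big)\lambda r^2-\tfrac14\lambda d^2\le\lambda r^2-\tfrac14\lambda d^2 .
\]
Multiply by $A_+$ and use $\theta^{-2}\le A_+\lambda\le4\theta^{-2}$ and $r^2/\theta^2=\theta$.
\end{proof}

Compared with the exact step, we lose $4\theta$ per step. Over $T\approx\theta^{-1}\log\bar A$ steps this adds a logarithm to the potential, which is the reason for the factor $\log(e/\epsilon)$ in $\bar A$.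

\subsection{Proof of Proposition \ref{prop:B}}

The algorithm performs steps $k=0,\dots,T-1$ as described and outputs $x_T$. We first analyze it without a limit on the total number of queries. By the union bound, $\Pr(I_{T-1}=0)\le TJ\delta=\frac1{24}$, and given the history up to the start of step $k$, a failure within step $k$ has probability at most $J\delta\le\frac1{24}$.

\emph{Accuracy.} Let $\Phi'_k=\Phi_k+A_k\epsilon/8\ge0$. Since $I_k$ is $\mathcal F_k$-measurable and $I_k\le I_{k-1}$, Lemma \ref{lem:stochstep} gives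
\[
\mathbb E[I_k\Phi'_{k+1}]\le\mathbb E[I_{k-1}\Phi'_k]+4\theta+(A_{k+1}-A_k)\frac\epsilon8-\frac1{4\theta^2}\mathbb E[I_kd_k^2].
\]
Sum over $k<T$, using $\Phi'_0\le\frac32+A_0\frac\epsilon8$ and $4\theta T\le4+8\log\bar A$:
\begin{equation}\label{eq:sumB}
\mathbb E[I_{T-1}\Phi'_T]+\frac1{4\theta^2}\,\mathbb E\sum_{k<T}I_kd_k^2\le6+8\log\bar A+\frac{A_T\epsilon}8 .
\end{equation}
Since $\log\log\frac e\epsilon=\log(1+\log\frac1\epsilon)\le\log\frac1\epsilon$, we have $\log\bar A\le12\log2+2\log\frac1\epsilon$, so $6+8\log\bar A\le73+16\log\frac1\epsilon\le256\log\frac e\epsilon=\frac\epsilon{16}\bar A\le\frac\epsilon{16}A_T$. Dividing by $A_T$, the nonnegative variable $I_{T-1}(F(x_T)-F(x^\star)+\frac\epsilon8)$ has expectation at most $\frac{3\epsilon}{16}$, so it exceeds $\frac{3\epsilon}4$ with probability at most $\frac14$. Outside this event and $\{I_{T-1}=0\}$ we have $F(x_T)-F(x^\star)\le\frac58\epsilon$, hence $F_{\max}(x_T)-F_{\max}(x^\star)\le\frac34\epsilon$ by \eqref{eq:smooth}.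

\emph{Queries.} The right side of \eqref{eq:sumB} is at most $C\Gamma$, because $A_T\epsilon\le2^{13}\log\frac e\epsilon$. To bound expected costs we need indicators that are fixed before the costs are incurred, that is, $I_{k-1}$ in place of $I_k$. Both $d_k$ and $I_{k-1}$ are determined at the start of step $k$, and given that history $I_k=1$ has probability at least $\frac12$ on $\{I_{k-1}=1\}$. So $\mathbb E[I_{k-1}d_k^2]\le2\,\mathbb E[I_kd_k^2]$ and
\begin{equation}\label{eq:d2B}
\mathbb E\sum_{k<T}I_{k-1}d_k^2\le C\Gamma\theta^2 .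
\end{equation}
Let $W$ count, for each $k$ with $I_{k-1}=1$, the queries made in the first $\lfloor3+4\Gamma d_k/r\rfloor$ ball steps of step $k$ and in its final run. By Lemma \ref{lem:balls}, on $\{I_{T-1}=1\}$ the total number of queries equals $W$. Given the past, a run in step $k$ costs at most $N+e^2m_k\le CN+e^2\beta\theta A_k^2$ queries in expectation. With $\nu_k=\mathbb E[I_{k-1}(4+4\Gamma d_k/r)]$ we get $\mathbb EW\le CN\sum_k\nu_k+e^2\beta\theta\sum_k\nu_kA_k^2$. By the Cauchy--Schwarz inequality, \eqref{eq:d2B}, $T\le C\Gamma/\theta$ and the geometric sums after \eqref{eq:sched},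
\begin{align*}
\sum_{k<T}\nu_k&\le4T+\frac{4\Gamma}r\sqrt T\,(C\Gamma\theta^2)^{1/2}\le C\Gamma^2r^{-2/3},\\
\theta\sum_{k<T}\nu_kA_k^2&\le\theta\Big[\frac{4A_T^2}\theta+\frac{4\Gamma}r\cdot\frac{A_T^2}{\sqrt\theta}\,(C\Gamma\theta^2)^{1/2}\Big]\le C\Gamma^2A_T^2,
\end{align*}
where the last step uses $\theta^{3/2}=r$. Hence $\mathbb EW\le\mathcal B:=C\Gamma^2Nr^{-2/3}+C\beta\Gamma^2A_T^2$, and $\mathcal B=\tilde O(N\epsilon^{-2/3}+\epsilon^{-2})$ because $1/r=1/\tau\le8\Lambda/\epsilon$ and $A_T\le2^{13}\epsilon^{-1}\log\frac e\epsilon$. Now let the algorithm abort rather than exceed $24\mathcal B$ queries. By Markov's inequality $\Pr(W>24\mathcal B)\le\frac1{24}$, and on $\{I_{T-1}=1,\ W\le24\mathcal B\}$ the run is unchanged. The success probability is at least $1-\frac14-\frac1{24}-\frac1{24}=\frac23$. \qed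

\begin{thebibliography}{9}

\bibitem{AZ} Allen-Zhu, Katyusha, \emph{JMLR} 18 (2018).

\bibitem{CJJS} Yair Carmon, Arun Jambulapati, Yujia Jin, Aaron Sidford, \emph{Thinking Inside the Ball: Near-Optimal Minimization of the Maximal Loss}, arXiv:2105.01778 (2021).

\end{thebibliography}
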